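\title{The types for which all codimension three level $h$-vectors are unimodal}

\begin{abstract}
Let $K$ be an infinite field. We show that every graded Artinian level quotient of $K[x_1,x_2,x_3]$ of type at most $4$ has a unimodal Hilbert function, and that for every type $t\ge 5$ there are codimension three level algebras whose Hilbert function has an arbitrarily deep valley. Both halves rest on the same inequality, which compares the Hilbert function of a plane curve with the dimension that $t-1$ generators of the dual module can span.
\end{abstract}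

\section{The question and the answer}\label{sec:intro}

Throughout, $K$ is an infinite field of arbitrary characteristic, $S=K[x_1,x_2,x_3]$ has the standard grading, and $\mathfrak m=(x_1,x_2,x_3)$. Let $I\subsetneq S$ be a homogeneous ideal such that $A=S/I$ is Artinian, that is, finite-dimensional over $K$. The \emph{$h$-vector} of $A$ is $(h_0,\dots,h_e)$, where $h_j=\dim_K A_j$ and $e$ is the last degree with $A_e\ne0$. The \emph{socle} of $A$ is $\operatorname{soc}A=0:_A\mathfrak m$. It always contains $A_e$, and $A$ is \emph{level} if $\operatorname{soc}A=A_e$; then $e$ is the \emph{socle degree} and $t=\dim\operatorname{soc}A=h_e$ is the \emph{type}. Level algebras of type $1$ are the Gorenstein ones. The algebra $A$ has \emph{codimension $3$} if $I\subseteq\mathfrak m^2$, equivalently $h_1=3$. A sequence is \emph{unimodal} if it is nondecreasing up to some index and nonincreasing afterwards.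

In two variables every $h$-vector is unimodal: it equals $j+1$ as long as $I_j=0$ and never increases after that (see \eqref{eq:twovars} below). In three variables this fails for a cheap reason. The ideal $x_1\mathfrak m^2+\mathfrak m^5$ gives $h=(1,3,6,4,5)$; the drop from $6$ to $4$ is produced by the socle elements $x_1^2,x_1x_2,x_1x_3$, which die at once and leave the ring $K[x_2,x_3]$ free to grow. The level condition forbids exactly this. It also makes the $h$-vector bounded from both ends,
\begin{equation}\label{eq:bounds}
h_j\le\binom{j+2}2,\qquad h_{e-q}\le t\binom{q+2}2 ,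
\end{equation}
because $A$ is generated by one element in degree $0$ and its dual module by $t$ elements (Section~\ref{sec:dual}). The type therefore measures how much room there is at the right end, where a second rise would have to take place.

Stanley proved that the $h$-vector of a codimension $3$ Gorenstein algebra is unimodal, and Zanello showed that there are codimension $3$ level algebras whose $h$-vector is not. The following question is posed in \cite{Migliore}: \emph{what is the largest $t_0$ such that all codimension $3$ level $h$-vectors of type $t\le t_0$ are unimodal, and in particular, is every one of type $2$ unimodal?} For $t=1$ the dual module is isomorphic to $A$ and the $h$-vector is symmetric. This symmetry is lost for $t=2$, so one might expect unimodality to be lost as well. It survives, for a reason of size.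

\begin{theorem}\label{thm:main}
All codimension $3$ level $h$-vectors of type $t$ are unimodal if and only if $t\le4$. Thus $t_0=4$, and in particular every codimension $3$ level $h$-vector of type $2$ is unimodal.
\end{theorem}

This follows from two more precise statements.

\begin{theorem}\label{thm:A}
Let $A=S/I$ be a level algebra of type $t$ and socle degree $e$ with $h$-vector $h$. Suppose that there are $u<v\le e-1$ with $h_u>h_{u+1}$ and $h_v<h_{v+1}$, and put $p=e-v\ge1$. Then
\[
(t-1)\,p(p+1)\ \ge\ (p+2)(3p+7)\qquad\text{and}\qquad e\ge 3p+2 .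
\]
Consequently $t\ge5$.
\end{theorem}

The last assertion holds because for $t\le4$ the left side is at most $3p^2+3p$, while $(p+2)(3p+7)=3p^2+13p+14$. For $t=5$ the inequality reads $p^2-9p-14\ge0$, which forces $p\ge11$; so a non-unimodal level $h$-vector of type $5$ has $e\ge35$.

\begin{theorem}\label{thm:B}
For all $t\ge5$ and $d\ge1$ there is a codimension $3$ level algebra of type $t$ whose $h$-vector has consecutive first differences $-d,-(d-1),\dots,-1,0,1,\dots,d-1,d$ in some range of degrees. It is therefore not unimodal, with a valley of depth $d(d+1)/2$. For example, $t=5$ and $e=63$ occur with $h_{42},\dots,h_{45}=946,945,945,946$.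
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $h$ is a non-unimodal level $h$-vector, and let $u$ be the first index with $h_u>h_{u+1}$; it exists, since nondecreasing sequences are unimodal. If $h_v\ge h_{v+1}$ for all $v$ with $u<v\le e-1$, then $h$ is unimodal. So Theorem~\ref{thm:A} applies and $t\ge5$. The converse is Theorem~\ref{thm:B}.
\end{proof}

Section~\ref{sec:model} describes a mechanism that produces valleys: the Hilbert function of a plane curve of degree $a$, which is linear, plus a binomial coefficient $\binom{q+2}2$, which is convex. A dimension count shows that the mechanism is impossible for $t\le4$, and Section~\ref{sec:B} shows that the count is the only obstruction, which gives Theorem~\ref{thm:B}. Sections~\ref{sec:lemmas} and~\ref{sec:A} prove Theorem~\ref{thm:A} by finding, in an arbitrary level algebra with a valley, substitutes for the two summands that obey the same count.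

\section{The dual module and plane curves}\label{sec:dual}

We write $V^*$ for the dual of a finite-dimensional vector space $V$. A subspace $W\subseteq V^*$ has an annihilator $W^\perp\subseteq V$, and $(V/W^\perp)^*=W$.

Let $A=S/I$ be a graded quotient with $A_j=0$ for $j>e$. Its \emph{dual module} (with respect to $e$) is
\[
\omega=\bigoplus_{q=0}^e\omega_q,\qquad \omega_q=(A_{e-q})^*,\qquad (s\phi)(z)=\phi(sz)\quad(s\in S,\ \phi\in\omega,\ z\in A).
\]
Multiplication by $s\in S_i$ from $\omega_q$ to $\omega_{q+i}$ is the transpose of multiplication by $s$ from $A_{e-q-i}$ to $A_{e-q}$. Thus $\omega$ reads the $h$-vector from right to left: $\dim\omega_q=h_{e-q}$. We use $j$ for degrees in $A$ and $q=e-j$ for degrees in $\omega$.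

\begin{lemma}\label{lem:dual}
\begin{enumerate}
\item[(a)] $A$ is level of socle degree $e$ and type $t$ if and only if $\dim\omega_0=t\ge1$ and $\omega_q=S_q\omega_0$ for all $q$.
\item[(b)] If $M\subseteq\omega$ is a graded submodule, then $M^\perp=\bigoplus_j(M_{e-j})^\perp$ is a homogeneous ideal of $A$, and $M$ is the dual module of $A/M^\perp$.
\item[(c)] Let $\ell\in S_1$, $b_j=\dim(A/\ell A)_j$ and $n_q=\dim(\omega/\ell\omega)_q$. Then
\[
b_{e-q+1}=\dim\ker(\ell\colon\omega_{q-1}\to\omega_q),\qquad h_{j+1}-h_j=b_{j+1}-n_{e-j}.
\]
\end{enumerate}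
\end{lemma}

\begin{proof}
(a) Let $q\ge1$. An element $z\in A_{e-q}$ lies in $(S_1\omega_{q-1})^\perp$ if and only if $\phi(x_iz)=0$ for all $i$ and all $\phi\in(A_{e-q+1})^*$, that is, if and only if $z\in\operatorname{soc}A$. So the socle vanishes in all degrees below $e$ if and only if $\omega_q=S_1\omega_{q-1}$ for all $q\ge1$, and by induction this means $\omega_q=S_q\omega_0$.

(b) If $z\in M^\perp$ and $s\in S$ are homogeneous and $\phi\in M$, then $\phi(sz)=(s\phi)(z)=0$. Moreover $(A_j/(M_{e-j})^\perp)^*=M_{e-j}$, compatibly with the action of $S$.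

(c) A linear map and its transpose exchange the dimensions of kernel and cokernel. Applied to $\ell\colon A_{e-q}\to A_{e-q+1}$ this gives the first formula. It also shows that $\ell\colon A_j\to A_{j+1}$ has kernel of dimension $n_{e-j}$; its cokernel has dimension $b_{j+1}$, and the second formula follows.
\end{proof}

By (a), the dual module of a level algebra of type $t$ is a quotient of $S^t$ with generators in degree $0$, which proves the second bound in \eqref{eq:bounds}. Conversely, let $\Phi_1,\dots,\Phi_t\in(S_e)^*$ be linearly independent. Apply (b) to $S/\mathfrak m^{e+1}$ and the submodule generated by the $\Phi_i$. By (a), the resulting algebra $A(\Phi_1,\dots,\Phi_t)=S/I$ is level of type $t$ and socle degree $e$, and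
\begin{equation}\label{eq:inverse}
(A_{e-q})^*=\sum_iS_q\Phi_i\subseteq(S_{e-q})^*,\qquad I_{e-q}=\Bigl(\sum_iS_q\Phi_i\Bigr)^{\perp}\qquad(0\le q\le e).
\end{equation}

For integers $a,j\ge0$ put
\begin{equation}\label{eq:gamma}
\gamma_a(j)=\sum_{i=0}^{a-1}(j+1-i)=aj-\frac{a(a-3)}2=\binom{j+2}2-\binom{j-a+2}2 ,
\end{equation}
where $\binom m2=m(m-1)/2$ for every integer $m$; the last equality follows by expanding $\frac12\bigl((j-a)^2+3(j-a)+2\bigr)$. If $0\ne f\in S_a$, then $\dim(f)_j=\dim S_{j-a}=\binom{j-a+2}2$ for $j\ge a-1$, so $\gamma_a(j)=\dim(S/(f))_j$ in this range: $\gamma_a$ is the Hilbert function of a plane curve of degree $a$, and it grows by $a$ in each step.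

A property holds for \emph{general} $\ell$ if it holds for all $\ell$ in a nonempty Zariski-open subset of $S_1$. Since $K$ is infinite, a nonzero polynomial over $K$ does not vanish at all $K$-points; hence finitely many nonempty open subsets of $S_1$ intersect. A nonzero form has finitely many linear factors up to scalars, so a general $\ell$ does not divide it.

\section{A curve and one free generator}\label{sec:model}

A valley is a convex stretch of the $h$-vector. Read from the right, the Hilbert function $\binom{q+2}2$ of a free generator of $\omega$ is convex, but in terms of $j=e-q$ it decreases. To bend it upward we add a linear function of positive slope $a$, namely $\gamma_a(j)$. We first need a functional that behaves like a free generator for as long as possible.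

\begin{lemma}\label{lem:phi}
For every $Q\ge0$ there is $\varphi\in(S_{2Q})^*$ such that the map $S_q\to(S_{2Q-q})^*$, $w\mapsto w\varphi$, is injective for $0\le q\le Q$.
\end{lemma}

\begin{proof}
Let $Y_n$ be indeterminates indexed by the monomials $n$ of degree $2Q$, and let $D=\det(Y_{mm'})$, where $m,m'$ run over the monomials of degree $Q$. We claim that $\prod_mY_{m^2}$ has coefficient $1$ in $D$. A permutation $\sigma$ of the monomials contributes to this term if the multisets $\{m\,\sigma(m)\}$ and $\{m^2\}$ agree. Let $m_0$ be the lexicographically largest monomial. Then $m_0^2=m\,\sigma(m)$ for some $m$, and since $m,\sigma(m)\le m_0$ and the order is compatible with products, $m=\sigma(m)=m_0$. Remove $m_0$ and repeat: $\sigma$ is the identity. So $D\ne0$ in every characteristic, and there are values $\varphi(n)\in K$ of the $Y_n$ with $D\neq0$. For this $\varphi$ the pairing $(s,s')\mapsto\varphi(ss')$ on $S_Q\times S_Q$ is nondegenerate. If $w\in S_q$ and $\varphi(wS_{2Q-q})=0$, then $\varphi(wx_1^{Q-q}S_Q)=0$, hence $wx_1^{Q-q}=0$ and $w=0$.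
\end{proof}

Let $0\ne f\in S_a$ and $B=S/(f)$. We identify $B_j^*$ with the space of functionals on $S_j$ that vanish on $fS_{j-a}$. If $F\in B_e^*$ and $w\in S_q$, then $wF\in B_{e-q}^*$.

\begin{lemma}\label{lem:split}
Let $a\ge1$, $Q\ge0$, $e=a+2Q$, and let $f$, $B$ be as above and $\varphi$ as in Lemma~\ref{lem:phi}. Choose $G\in(S_e)^*$ with $G(fs)=\varphi(s)$ for $s\in S_{2Q}$, and let $F_1,\dots,F_{t-1}\in B_e^*$ be linearly independent. Then $A=A(F_1,\dots,F_{t-1},G)$ is level of type $t$ and socle degree $e$, and
\begin{equation}\label{eq:model}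
h_{e-q}=\gamma_a(e-q)+\binom{q+2}2
\end{equation}
for every $q$ with $0\le q\le Q$ and $\sum_iS_qF_i=B_{e-q}^*$.
\end{lemma}

\begin{proof}
The functional $G$ exists because multiplication by $f$ is injective. It does not lie in $B_e^*$, since $\varphi\ne0$; so $F_1,\dots,F_{t-1},G$ are independent and $A$ is level of type $t$. Let $j=e-q$ and $W=\sum_iS_qF_i+S_qG$, so that $h_j=\dim W$ by \eqref{eq:inverse}. The map $\rho\colon(S_j)^*\to(S_{j-a})^*$, $\rho(\psi)(s)=\psi(fs)$, has kernel $B_j^*$. By hypothesis $B_j^*\subseteq W$, so the kernel of $\rho|_W$ is $B_j^*$, of dimension $\gamma_a(j)$ because $j\ge a$. For $w\in S_q$ we have $\rho(wF_i)=0$ and $\rho(wG)(s)=G(fws)=\varphi(ws)$, with $s$ of degree $j-a=2Q-q$. Hence $\rho(W)=S_q\varphi$, which has dimension $\binom{q+2}2$ by Lemma~\ref{lem:phi}.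
\end{proof}

Where \eqref{eq:model} holds for both $q$ and $q-1$,
\begin{equation}\label{eq:diff}
h_{e-q+1}-h_{e-q}=a+\binom{q+1}2-\binom{q+2}2=a-1-q .
\end{equation}
So $h$ falls for $q\ge a$, is flat for $q=a-1$, and rises for $q\le a-2$. A rise needs $1\le q\le a-2$, so the first case is a cubic.

\begin{example}\label{ex:nine}
Take $a=3$, $Q=3$, $e=9$, $f=x_1^3$, so $\gamma_3(j)=3j$, and let $F_1,\dots,F_{27}$ be a basis of $B_9^*$. The hypothesis of Lemma~\ref{lem:split} holds for every $q$: if $y\in B_{9-q}$ is annihilated by $\sum_iS_qF_i$, then $F_i(x_2^qy)=0$ for all $i$, so $x_2^qy=0$ in $B$, and $y=0$ because $x_2$ is a nonzerodivisor modulo $x_1^3$. Formula \eqref{eq:model} gives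
\[
\begin{array}{c|cccc}
j&6&7&8&9\\ \hline
3j&18&21&24&27\\
\binom{11-j}2&10&6&3&1\\ \hline
h_j&28&27&27&28
\end{array}
\]
Since $h_6=28=\dim S_6$, we have $I_6=0$ and hence $I_j=0$ for $j\le6$. So $(1,3,6,10,15,21,28,27,27,28)$ is a codimension $3$ level $h$-vector of type $28$, and it is not unimodal.
\end{example}

The type is large here because the rise occurs in the last step, where all of $B_e^*$ has to be supplied by generators. For a curve of larger degree the rise can occur further from the end, and fewer generators may span what is needed. Let us count. To see a fall through \eqref{eq:diff} we need $Q\ge a$, hence $e\ge3a$. To see a rise at $q=p$ we need $p\le a-2$ and $\sum_iS_{p-1}F_i=B_J^*$ with $J=e-p+1$, and this requires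
\begin{equation}\label{eq:key}
(t-1)\binom{p+1}2\ \ge\ \gamma_a(J).
\end{equation}
The left side is at most $(t-1)\binom{a-1}2$, and $J\ge2a+3$ makes the right side at least $\gamma_a(2a+3)=\frac32a(a+3)$. So the mechanism needs
\[
(t-1)(a-1)(a-2)\ \ge\ 3a(a+3),\qquad a\ge3 .
\]
For $t\le3$ this fails in the leading term. For $t=4$ the leading terms agree and the linear terms decide against it. For $t=5$ it reads $a^2-21a+8\ge0$ and holds exactly when $a\ge21$. This count suggests $t_0=4$, provided that \eqref{eq:key} is sufficient for the construction and that no other mechanism does substantially better.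

\section{Few functionals suffice: proof of Theorem~\ref{thm:B}}\label{sec:B}

By duality, $\sum_iS_{p-1}F_i=B_J^*$ says that no nonzero $y\in B_J$ satisfies $F_i(yB_{p-1})=0$ for all $i$. We count, for each $y$, the tuples $(F_i)$ for which $y$ is such an obstruction. The count is uniform in $y$ when $B$ is a domain, and this is where $f$ must be irreducible: if $f=f'f''$ with $\deg f''\le p-1$, then multiples $y$ of $f'$ are killed by $f''$ and impose fewer conditions.

\begin{lemma}\label{lem:few}
Let $f\in S_a$, $a\ge2$, be irreducible over the algebraic closure $\overline K$, and let $B=S/(f)$. Let $1\le p\le a\le J$, $e=J+p-1$ and $1\le m\le\dim B_e$, and assume $m\binom{p+1}2\ge\gamma_a(J)$. Then there are linearly independent $F_1,\dots,F_m\in B_e^*$ with $\sum_iS_qF_i=B_{e-q}^*$ for $p-1\le q\le e$.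
\end{lemma}

\begin{proof}
Put $N=\dim B_e$, $\gamma=\gamma_a(J)=\dim B_J$ and $\beta=\dim B_{p-1}$; then $\beta=\binom{p+1}2$ because $p-1<a$. For $F=(F_1,\dots,F_m)\in(B_e^*)^m$ consider the linear map
\[
\lambda_F\colon B_J\to(B_{p-1}^*)^m,\qquad y\mapsto(yF_1,\dots,yF_m),\qquad (yF_i)(c)=F_i(yc).
\]
In fixed $K$-bases, $\lambda_F$ is an $m\beta\times\gamma$ matrix whose entries are linear forms over $K$ in the coordinates of $F$, and $\lambda_F$ is injective if and only if some $\gamma\times\gamma$ minor is nonzero at $F$.

We claim that some such minor is a nonzero polynomial. Suppose not, and let $\overline B=B\otimes_K\overline K$, which is a domain because $f$ is irreducible over $\overline K$. Let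
\[
Z=\{([y],F):\lambda_F(y)=0\}\subseteq\mathbb P(\overline B_J)\times(\overline B_e^{\,*})^m ,
\]
a closed set defined by bilinear equations. By assumption no $\lambda_F$ is injective, so $Z$ maps onto $(\overline B_e^{\,*})^m$ and $\dim Z\ge mN$. On the other hand, the fiber of $Z$ over $[y]$ consists of the $F$ whose components vanish on $y\overline B_{p-1}$. This subspace of $\overline B_e$ has dimension $\beta$, because $y\neq0$ is a nonzerodivisor; so the fiber is a linear space of dimension $m(N-\beta)$. If all fibers of a morphism $Z\to Y$ of varieties have dimension at most $c$, then $\dim Z\le\dim Y+c$. Hence $\dim Z\le\gamma-1+mN-m\beta<mN$, a contradiction.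

Since $m\le N$, some $m\times m$ minor of the coordinate matrix of $F$ is also a nonzero polynomial. The product of the two minors is nonzero at a $K$-point $F$, and for this $F$ the $F_i$ are independent and $\lambda_F$ is injective.

Now let $p-1\le q\le e$ and let $y\in B_{e-q}$ be annihilated by $\sum_iS_qF_i$, that is, $F_i(yB_q)=0$ for all $i$. The element $y'=x_2^{q-p+1}y$ has degree $J$, and $y'B_{p-1}\subseteq yB_q$, so $\lambda_F(y')=0$ and $y'=0$. As $B$ is a domain and $x_2\ne0$ in $B$, we get $y=0$. A subspace of $B_{e-q}^*$ with zero annihilator is the whole space.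
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $t\ge5$ and $d\ge1$. By \eqref{eq:diff}, the differences run from $-d$ to $d$ when $q$ runs from $a-1+d$ down to $a-1-d$. Choose $a\ge14d+7$ with $\binom{a+2}2\ge t$ and put
\[
Q=a-1+d,\quad p=a-1-d,\quad e=a+2Q=3a+2d-2,\quad J=e-p+1=2a+3d .
\]
Let $f=x_1^a+x_2^{a-1}x_3$. It is irreducible over $\overline K$: it has degree one in $x_3$, so in a factorization one factor does not involve $x_3$ and divides both $x_1^a$ and $x_2^{a-1}$. Let $B=S/(f)$.

We check the hypotheses of Lemma~\ref{lem:few} with $m=t-1\ge4$. We have $1\le p\le a\le J$. Multiplication by $x_2$ is injective on $B$, so $\dim B_e\ge\dim B_a=\binom{a+2}2-1\ge t-1$. Finally, $p+1=a-d$ and $2\gamma_a(2a+3d)=3a^2+(6d+3)a$, so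
\begin{align*}
2\Bigl(4\binom{p+1}2-\gamma_a(J)\Bigr)&=4(a-d)(a-d-1)-3a^2-(6d+3)a\\
&=a^2-(14d+7)a+4d(d+1)>0 .
\end{align*}
Let $F_1,\dots,F_{t-1}$ be given by Lemma~\ref{lem:few} and let $A=S/I$ be the algebra of Lemma~\ref{lem:split}. It is level of type $t$ and socle degree $e$, and \eqref{eq:model} holds for $p-1\le q\le Q$. So \eqref{eq:diff} holds for $p\le q\le Q$, and in increasing degrees from $e-Q$ to $J$ the first differences are $-d,-d+1,\dots,d$. The $h$-vector falls by $d+\dots+1=d(d+1)/2$, stays constant for one step, and rises by the same amount.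

It remains to see that the codimension is $3$. By \eqref{eq:inverse}, $I_J$ is annihilated by $\sum_iS_{p-1}F_i=B_J^*$, so $I_J\subseteq(f)$. If $s\in I_1$, then $x_2^{J-1}s\in(f)$, so $s\in(f)$ because $(f)$ is prime and does not contain $x_2$; since $a\ge2$, this gives $s=0$.

For $t=5$, $d=1$, $a=21$ we get $Q=21$, $p=19$, $e=63$, $J=45$ and $\gamma_{21}(j)=21j-189$. Inequality \eqref{eq:key} is $4\binom{20}2=760\ge756$, and \eqref{eq:model} gives
\[
h_{42}=693+253,\quad h_{43}=714+231,\quad h_{44}=735+210,\quad h_{45}=756+190,
\]
that is, $946,945,945,946$.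
\end{proof}

\section{Rank, growth in two variables, and restriction to a line}\label{sec:lemmas}

The proof of Theorem~\ref{thm:A} has no curve and no distinguished generator to start from. Three lemmas take their place. By Lemma~\ref{lem:dual}(c), the first differences of $h$ are governed by $A/\ell A$ and $\omega/\ell\omega$, which are modules over a polynomial ring in two variables; the first lemma says that such a module can grow only while its relations have rank less than $t$. The second says that a rank deficiency produces a free generator. The third says that an algebra which cuts a general line in dimension $a$ is at least as large as a curve of degree $a$.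

Let $P$ be a polynomial ring over $K$ with fraction field $L$, and let $P^t$ be the free module with basis $\epsilon_1,\dots,\epsilon_t$ in degree $0$. The \emph{rank} of a subset of $P^t$ is the dimension of its $L$-span in $L^t$. For a finite-dimensional $K$-subspace it is the size of the largest nonzero minor of the matrix whose rows are a basis.

\begin{lemma}\label{lem:growth}
Let $R=K[x,y]$ and let $U\subseteq R^t$ be a graded submodule. If $U_s$ has rank $t$, then $\dim(R^t/U)_{s+1}\le\dim(R^t/U)_s$.
\end{lemma}

\begin{proof}
Let $V=RU_s$. Since $x$ is a nonzerodivisor on $V\subseteq R^t$, we have $\delta_q:=\dim V_{q+1}-\dim V_q=\dim(V/xV)_{q+1}$. The $K[y]$-module $V/xV$ is generated in degree $s$, so $y$ maps $(V/xV)_q$ onto $(V/xV)_{q+1}$ for $q\ge s$, and $\delta_s\ge\delta_{s+1}\ge\cdots$. If $\delta_s\le t-1$, then $\dim V_q\le\dim V_s+(t-1)(q-s)$ for all $q\ge s$. But $t$ elements of $U_s$ that are independent over the fraction field generate a free submodule of $V$, so $\dim V_q\ge t(q-s+1)$, a contradiction for large $q$. Hence $\dim U_{s+1}\ge\dim V_{s+1}\ge\dim U_s+t$. Subtract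 this from $\dim(R^t)_{s+1}=\dim(R^t)_s+t$.
\end{proof}

For $t=1$, rank $1$ means nonzero. So for a homogeneous ideal $\mathfrak a\subseteq R$,
\begin{equation}\label{eq:twovars}
\mathfrak a_j\ne0\quad\Longrightarrow\quad j\ge\dim(R/\mathfrak a)_j\ge\dim(R/\mathfrak a)_{j+1}\ge\cdots .
\end{equation}
The lemma is special to two variables: in three, $S/(x_1)$ grows in every degree.

\begin{lemma}\label{lem:sat}
Let $N\subseteq P^t$ be a graded submodule such that $N_s$ has rank less than $t$, and let $T=P^t\cap LN_s$. Then $T$ is a graded submodule, and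
\begin{enumerate}
\item[(a)] if $cy\in T$ with $0\ne c\in P$ and $y\in P^t$, then $y\in T$;
\item[(b)] $N_q\subseteq T$ for $q\le s$;
\item[(c)] $\dim(P^t/T)_q\ge\dim P_q$ for all $q$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $LN_s$ is an $L$-subspace. If $0\neq y\in T$, clearing denominators gives $cy\in PN_s$ for some $c\ne0$. Let $c_0,y_0$ be the components of lowest degree. Then $c_0y_0$ is a homogeneous component of $cy$ and lies in the graded module $PN_s\subseteq T$, so $y_0\in T$ by (a). Replacing $y$ by $y-y_0$ and repeating shows that $T$ is graded. For (b), if $y\in N_q$ and $x$ is a variable, then $x^{s-q}y\in N_s$; apply (a). For (c), some $\epsilon_i$ is not in $LN_s\neq L^t$. By (a), $P\epsilon_i\cap T=0$, so $P\epsilon_i$ embeds in $P^t/T$.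
\end{proof}

For the third lemma recall that for a homogeneous ideal $\mathfrak a\subseteq S$ and $\ell\in S_1$, the ideal $\mathfrak a:\ell=\{s:\ell s\in\mathfrak a\}$ is the kernel of $S\to S/\mathfrak a$, $s\mapsto\ell s$. Therefore
\begin{equation}\label{eq:colon}
\dim(S/\mathfrak a)_j=\dim(S/(\mathfrak a,\ell))_j+\dim(S/(\mathfrak a:\ell))_{j-1}.
\end{equation}

\begin{lemma}\label{lem:line}
Let $I\subseteq S$ be a homogeneous ideal and let $J,a\ge0$ be such that $\dim(S/(I,\ell))_J\ge a$ for general $\ell$. Then $a\le J+1$ and $\dim(S/I)_J\ge\gamma_a(J)$.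
\end{lemma}

Equality holds for $I=(f)$ with $\deg f=a\le J+1$, since $\dim(S/(f,\ell))_J=a$ for $\ell\nmid f$. One linear form is not enough: for $I=(x_1)$ and $\ell=x_1$ one could take $a=J+1$, but $\dim(S/I)_J=J+1<\gamma_{J+1}(J)=\binom{J+2}2$ for $J\ge1$. The proof uses \eqref{eq:colon} to collect $a$ and pass to $I:\ell_1$ in degree $J-1$. The difficulty is to keep the hypothesis, with the same $a$, for $I:\ell_1$; a second linear form does this.

\begin{proof}
For $\ell\neq0$ we have $\dim(S/(\ell))_J=J+1$, so $a\le J+1$. We prove the bound by induction on $J$, for all $I$ and $a$. For $a=0$ it is trivial, so let $a>0$. If $I_J=0$, then $\dim(S/I)_J=\sum_{i=0}^J(J+1-i)\ge\gamma_a(J)$ by \eqref{eq:gamma}. This covers $J=0$, where $I_0\ne0$ would give $I=S$ and $a=0$.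

Let $J\ge1$ and $0\ne g\in I_J$, and let $\mathcal V\subseteq S_1$ be the open set of the hypothesis. Fix $\ell_1\in\mathcal V$, $\ell_1\neq0$, with $\ell_1\nmid g$. The image of $g$ in $S/(\ell_1)$ is a nonzero binary form with finitely many linear factors up to scalars. Hence for general $\ell_2$, the form $\ell_2$ lies in $\mathcal V$, is independent of $\ell_1$, and $g\notin(\ell_1,\ell_2)$. For such $\ell_2$ the space $(S/(\ell_1,\ell_2))_J$ is one-dimensional and spanned by the image of $g$, so $(S/(I,\ell_1,\ell_2))_J=0$. By \eqref{eq:colon} for $\mathfrak a=(I,\ell_2)$ and $\ell=\ell_1$,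
\[
\dim\bigl(S/((I,\ell_2):\ell_1)\bigr)_{J-1}=\dim(S/(I,\ell_2))_J\ge a .
\]
Since $(I:\ell_1)+(\ell_2)\subseteq(I,\ell_2):\ell_1$, it follows that $\dim\bigl(S/((I:\ell_1),\ell_2)\bigr)_{J-1}\ge a$ for general $\ell_2$. By induction $\dim(S/(I:\ell_1))_{J-1}\ge\gamma_a(J-1)$, and \eqref{eq:colon} for $I$ and $\ell_1$ gives $\dim(S/I)_J\ge a+\gamma_a(J-1)=\gamma_a(J)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $A$, $u$, $v$, $p$ be as in the theorem and put $J=v+1=e-p+1$. Since $A$ is level, Lemma~\ref{lem:dual}(a) lets us write $\omega=S^t/N$ with a graded submodule $N$.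

\subsection*{The linear form}
Since $h_{u+1}<h_u\le\binom{u+2}2<\dim S_{u+1}$, there is $0\ne g\in I_{u+1}$. For each $q\le e$ such that $N_q$ has rank $t$, fix a nonzero $t\times t$ minor $\Delta_q$ of the matrix of a basis of $N_q$. Let $\mathcal U$ be the set of nonzero $\ell\in S_1$ that divide neither $g$ nor any $\Delta_q$ and such that, for every $j$, the rank of $\ell\colon A_j\to A_{j+1}$ is the largest attained by any linear form. The last condition is the nonvanishing of a minor, so $\mathcal U$ is a nonempty open set, and the numbers $b_j$ and $n_q$ of Lemma~\ref{lem:dual}(c) do not depend on $\ell\in\mathcal U$. For $\ell\in\mathcal U$ let $R=S/(\ell)\cong K[x,y]$ and let $\overline N\subseteq R^t$ be the image of $N$. Then $n_q=\dim(R^t/\overline N)_q$, and for $q\le e$, if $N_q$ has rank $t$ then so does $\overline N_q$, because $\Delta_q$ stays nonzero in $R$. Put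
\[
a=b_J .
\]
In Example~\ref{ex:nine}, where $u=6$, $v=8$, $p=1$, $J=9$, this number is the degree of the curve: $I_9=f\cdot\ker\varphi$, and $\ker\varphi+\ell S_5=S_6$ because $\ell\varphi\ne0$, so $(I,\ell)_9=(f,\ell)_9$ and $b_9=3$.

\subsection*{A degree in which the relations have rank less than $t$}
The image of $I$ in $R$ contains the nonzero image of $g$ in degree $u+1$, so \eqref{eq:twovars} gives $u+1\ge b_{u+1}\ge b_J=a$. By Lemma~\ref{lem:dual}(c), the fall at $u$ means $b_{u+1}<n_{e-u}$ and the rise at $v$ means $n_p<b_J$. Together,
\begin{equation}\label{eq:chain}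
n_p<a\le b_{u+1}<n_{e-u},\qquad a\le u+1 .
\end{equation}
As $p<e-u$, there is $s$ with
\[
p\le s\le e-u-1\qquad\text{and}\qquad n_{s+1}>n_s ,
\]
and $s$ does not depend on $\ell$. By Lemma~\ref{lem:growth}, $\overline N_s$ has rank less than $t$, and by the choice of $\mathcal U$ so does $N_s$.

\subsection*{Type one}
For $t=1$ this already ends the proof, and it shows the idea. Rank less than $1$ means $N_s=0$. Then $N_q=0$ for $q\le s$, so $\ell\colon\omega_{p-1}\to\omega_p$ is the injective map $S_{p-1}\to S_p$, and $a=0$ by Lemma~\ref{lem:dual}(c). This contradicts $a>n_p\ge0$. In words: the fall forces $\omega$ to be free up to degree $s$, while the later rise forces $\ell$ to have a kernel on $\omega_{p-1}$.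

For $t\ge2$ the two demands can coexist, in different parts of $\omega$. We therefore split $\omega$, in degrees up to $s$, into a submodule $M$ that contains the kernel of $\ell$ and a quotient that contains a free generator, and bound both from below. In the model of Section~\ref{sec:model} the corresponding parts come from the $F_i$ and from $G$.

\subsection*{The kernel is large: $a\ge p+2$}
Apply Lemma~\ref{lem:sat} to $\overline N\subseteq R^t$, and call the resulting submodule $T'$. Since $p\le s$, we have $\overline N_p\subseteq T'$, so $n_p\ge\dim(R^t/T')_p\ge p+1$. By \eqref{eq:chain},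
\begin{equation}\label{eq:a}
a\ge p+2 .
\end{equation}

\subsection*{The submodule $M$ and the key inequality}
Apply Lemma~\ref{lem:sat} to $N\subseteq S^t$: let $T=S^t\cap LN_s$, with $L$ the fraction field of $S$, and let $M=(T+N)/N\subseteq\omega$. Neither $T$ nor $M$ depends on $\ell$. For $q\le s$ we have $N_q\subseteq T$, so $(\omega/M)_q=(S^t/T)_q$ and
\begin{equation}\label{eq:split}
h_{e-q}=\dim M_q+\dim(S^t/T)_q\ \ge\ \dim M_q+\binom{q+2}2\qquad(0\le q\le s).
\end{equation}
To bound $\dim M_q$, let $A'=S/I'=A/M^\perp$, the quotient of $A$ with dual module $M$ (Lemma~\ref{lem:dual}(b)), so that $I\subseteq I'$ and $\dim M_q=\dim A'_{e-q}$. For $\ell\in\mathcal U$ let $b'_j=\dim(A'/\ell A')_j$. We claim that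
\begin{equation}\label{eq:bprime}
b'_j\ge a\qquad\text{for } u+1\le j\le J \text{ and all }\ell\in\mathcal U .
\end{equation}
Let $y\in(S^t)_{p-1}$ represent an element of $\ker(\ell\colon\omega_{p-1}\to\omega_p)$. Then $\ell y\in N_p\subseteq T$, since $p\le s$, and $y\in T$ by Lemma~\ref{lem:sat}(a). So the kernel of $\ell$ on $\omega_{p-1}$ lies in $M_{p-1}$ and equals the kernel of $\ell\colon M_{p-1}\to M_p$. Lemma~\ref{lem:dual}(c), applied to $A$ and to $A'$, gives $b'_J=b_J=a$. Since $g\in I'$, \eqref{eq:twovars} shows that $b'_j$ is nonincreasing for $j\ge u+1$, which proves \eqref{eq:bprime}.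

By \eqref{eq:bprime} and Lemma~\ref{lem:line}, $\dim A'_j\ge\gamma_a(j)$ for $u+1\le j\le J$. The degrees $q=e-j$ with $p-1\le q\le s$ satisfy $u+1\le j\le J$, so \eqref{eq:split} yields
\begin{equation}\label{eq:lower}
h_{e-q}\ \ge\ \gamma_a(e-q)+\binom{q+2}2\qquad(p-1\le q\le s).
\end{equation}
This is \eqref{eq:model} with an inequality sign. We compare it with the two upper bounds \eqref{eq:bounds}, one at each end of the range. At $q=p-1$, the bound $h_J\le t\binom{p+1}2$ gives
\begin{equation}\label{eq:keyA}
(t-1)\binom{p+1}2\ \ge\ \gamma_a(J),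
\end{equation}
which is \eqref{eq:key}.

\subsection*{Type two}
Since $J+1\ge a$, each term of the sum in \eqref{eq:gamma} satisfies $J+1-i\ge a-i$, so $\gamma_a(J)\ge\binom{a+1}2\ge\binom{p+3}2$ by \eqref{eq:a}. This exceeds $\binom{p+1}2$, so \eqref{eq:keyA} excludes $t\le2$. For $t=3$ the inequality $2\binom{p+1}2\ge\binom{p+3}2$ holds for large $p$, and a better lower bound for $J$ is needed. In the model it came from $e=a+2Q$.

\subsection*{The socle degree is large: $e\ge2s+a$}
Put $j_0=e-s$. Then $j_0\ge u+1\ge a$ by the choice of $s$ and \eqref{eq:chain}. At $q=s$, \eqref{eq:lower} and the bound $h_{j_0}\le\binom{j_0+2}2$ give, by \eqref{eq:gamma},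
\[
\binom{s+2}2\ \le\ \binom{j_0+2}2-\gamma_a(j_0)=\binom{j_0-a+2}2 .
\]
The function $\binom{m+2}2$ is strictly increasing for $m\ge0$, and $j_0-a\ge0$; hence $j_0-a\ge s$, that is, $e\ge2s+a$. With $s\ge p$ and \eqref{eq:a} we obtain
\[
e\ge2p+a\ge3p+2,\qquad J=e-p+1\ge a+p+1 .
\]

\subsection*{Conclusion}
By \eqref{eq:keyA} and \eqref{eq:gamma},
\[
(t-1)\,p(p+1)\ \ge\ 2\gamma_a(a+p+1)=2a(a+p+1)-a(a-3)=a(a+2p+5).
\]
The right side increases with $a$, and at $a=p+2$ it equals $(p+2)(3p+7)$. This proves Theorem~\ref{thm:A}. \qed

\begin{remark}
The level hypothesis enters through the presentation $\omega=S^t/N$ with all generators in degree $0$. It is used in the comparison with $R^t$ in Lemma~\ref{lem:growth}, in the lower bounds from Lemma~\ref{lem:sat}(c), and in the upper bound $h_J\le t\binom{p+1}2$. The number of variables enters through Lemmas~\ref{lem:growth} and~\ref{lem:line}; the condition $h_1=3$ is not used. The field is taken infinite so that general linear forms, and the functionals $\varphi$ and $F_i$, exist over $K$.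
\end{remark}

\begin{remark}
The proof gives $s\ge p$, whereas the model needs $Q\ge a\ge p+2$. This costs nothing in the leading terms of \eqref{eq:key}, which decide the type, but it does cost in the lower ones: Theorems~\ref{thm:A} and~\ref{thm:B} place the smallest socle degree of a non-unimodal codimension $3$ level $h$-vector of type $5$ between $35$ and $63$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Migliore}
Juan C. Migliore, \emph{The geometry of the Weak Lefschetz Property and level sets of points}, arXiv:math/0508067 (2005).

\end{thebibliography}
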